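# One-to-one continuous images of closed sets in ${}^\kappa\kappa$

## 1. Sets with at most $\kappa$ points

Throughout, $\kappa$ is an uncountable cardinal with $\kappa=\kappa^{<\kappa}$. Such a $\kappa$ is regular, because $\kappa^{\mathrm{cf}(\kappa)}>\kappa$ by König's theorem. For a cardinal $\mu$, ${}^\kappa\mu$ is the set of all functions $x:\kappa\to\mu$. Its basic open sets are $N_s=\{x\in{}^\kappa\mu: s\subseteq x\}$ for $s\in{}^{<\kappa}\mu$, that is, $s:\alpha\to\mu$ with $\alpha<\kappa$. We write $\mu^{<\kappa}$ for $|{}^{<\kappa}\mu|$.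

Two translations are used all the time. A set $C\subseteq{}^\kappa\mu$ is closed iff every $y$ such that each $y{\restriction}\delta$ $(\delta<\kappa)$ is an initial segment of a member of $C$ belongs to $C$. A function $f:X\to{}^\kappa\kappa$ with $X\subseteq{}^\kappa\mu$ is continuous iff for all $y\in X$ and $\delta<\kappa$ there is $\varepsilon<\kappa$ with $f[X\cap N_{y\restriction\varepsilon}]\subseteq N_{f(y)\restriction\delta}$.

**Definition.** A set $A\subseteq{}^\kappa\kappa$ is a *continuous image* of $X\subseteq{}^\kappa\mu$ if $A=\operatorname{ran}(f)$ for some continuous $f:X\to{}^\kappa\kappa$, and an *injective continuous image* of $X$ if $f$ can be chosen injective.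

* $C^{\kappa,\mu}$ is the class of subsets of ${}^\kappa\kappa$ that are continuous images of the whole space ${}^\kappa\mu$.
* $\mathbf\Sigma^1_1$ is the class of continuous images of closed subsets of ${}^\kappa\kappa$.
* $I^\kappa_{cl}$ is the class of injective continuous images of closed subsets of ${}^\kappa\kappa$. Clearly $I^\kappa_{cl}\subseteq\mathbf\Sigma^1_1$.

**Proposition 1.** Every $A\subseteq{}^\kappa\kappa$ with $|A|\le\kappa$ is in $I^\kappa_{cl}$.

*Proof.* Enumerate $A=\{a_i:i<\chi\}$ without repetitions, $\chi\le\kappa$. Let $X$ be the set of $x\in{}^\kappa\kappa$ with $x(0)<\chi$ and $x(\beta)=0$ for all $\beta\ge1$. This is closed. The map $x\mapsto a_{x(0)}$ is constant on each $X\cap N_{x\restriction1}$, so it is continuous. It is injective with range $A$. $\square$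

What changes for sets with more than $\kappa$ points? If we use a larger domain and drop injectivity, the same trick still works.

**Proposition 2.** Let $\mu>\kappa$. Every nonempty $A\subseteq{}^\kappa\kappa$ with $|A|\le\mu^{<\kappa}$ is in $C^{\kappa,\mu}$.

*Proof.* Fix a surjection $g:{}^{<\kappa}\mu\to A$. Let $x\in{}^\kappa\mu$. If $x(0)=\delta<\kappa$, map $x$ to $g(s)$, where $s\in{}^\delta\mu$ is given by $s(\beta)=x(1+\beta)$. If $x(0)\ge\kappa$, map $x$ to $g(\emptyset)$. The value depends only on fewer than $\kappa$ many coordinates of $x$ (a number fixed by $x(0)$), so the map is continuous. It has range $A$, since $\delta<\kappa<\mu$ is allowed as a value $x(0)$. $\square$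

So every set of $\kappa^+$ points, however wild, is a continuous image of ${}^\kappa(\kappa^+)$. Lücke and Schlicht ("Continuous images of closed sets in generalized Baire spaces", arXiv:2302.01006, 2023) ask: **is it consistent that $C^{\kappa,\kappa^+}\subseteq I^\kappa_{cl}$?** The known background is that it is consistent that $C^{\kappa,\kappa^+}\subseteq\mathbf\Sigma^1_1$. What is wanted in addition is injectivity. The answer is yes, relative to ZFC alone.

## 2. Counting $\mathbf\Sigma^1_1$ sets

For a cardinal $\mu$ let $H_\mu=\bigcup_{\delta<\kappa}{}^\delta\mu\times{}^\delta\kappa$, and for $R\subseteq H_\mu$ let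
$$\mathrm p[R]=\{x\in{}^\kappa\kappa:\ \exists y\in{}^\kappa\mu\ \ \forall\delta<\kappa\ \ (y{\restriction}\delta,x{\restriction}\delta)\in R\}.$$
For example, $\mathrm p[\emptyset]=\emptyset$, and $\mathrm p[H_\kappa]={}^\kappa\kappa$. In a forcing extension one set $R$ may have a larger $\mathrm p[R]$. For $R=H_\kappa$ this happens as soon as ${}^\kappa\kappa$ gets a new element.

**Lemma 3.** If $C\subseteq{}^\kappa\mu$ is closed and $f:C\to{}^\kappa\kappa$ is continuous, then $\operatorname{ran}(f)=\mathrm p[R]$ for $R=\{(y{\restriction}\delta,f(y){\restriction}\delta):y\in C,\ \delta<\kappa\}$.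

*Proof.* "$\subseteq$": $y$ witnesses $f(y)\in\mathrm p[R]$. "$\supseteq$": let $(y{\restriction}\delta,x{\restriction}\delta)\in R$ for all $\delta<\kappa$. Every $y{\restriction}\delta$ is an initial segment of a member of $C$, so $y\in C$. Given $\delta$, choose $\varepsilon\ge\delta$ with $f[C\cap N_{y\restriction\varepsilon}]\subseteq N_{f(y)\restriction\delta}$. As $(y{\restriction}\varepsilon,x{\restriction}\varepsilon)\in R$, there is $y'\in C\cap N_{y\restriction\varepsilon}$ with $f(y'){\restriction}\varepsilon=x{\restriction}\varepsilon$. Then $x{\restriction}\delta=f(y'){\restriction}\delta=f(y){\restriction}\delta$. As $\delta$ was arbitrary, $x=f(y)$. $\square$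

Since $|H_\kappa|=\kappa$, there are at most $2^\kappa$ many $\mathbf\Sigma^1_1$ sets.

**Proposition 4.** Let $\mu\ge2$ be a cardinal. If $C^{\kappa,\mu}\subseteq\mathbf\Sigma^1_1$, then $2^{(\mu^{<\kappa})}=2^\kappa$; in particular $\mu^{<\kappa}<2^\kappa$. So $C^{\kappa,\kappa^+}\subseteq I^\kappa_{cl}$ implies $2^{\kappa^+}=2^\kappa$.

*Proof.* Let $\nu=\mu^{<\kappa}$. Then $\nu\ge\kappa$, as there are sequences of each length below $\kappa$. If $\mu\le\kappa$, then $\nu\le\kappa^{<\kappa}=\kappa$, so $\nu=\kappa$ and the claim is trivial. Let $\mu>\kappa$. By Proposition 2 every nonempty subset of ${}^\kappa\kappa$ of size $\le\nu$ is in $C^{\kappa,\mu}$, hence in $\mathbf\Sigma^1_1$. If $\nu\ge2^\kappa$, this covers all nonempty subsets of ${}^\kappa\kappa$. There are $2^{2^\kappa}>2^\kappa$ of these, a contradiction. So $\nu<2^\kappa$. Now ${}^\kappa\kappa$ has $(2^\kappa)^\nu$ subsets of size $\le\nu$: the upper bound is clear, and for the lower bound note that each function $\nu\to2^\kappa$ is a subset of size $\nu$ of $\nu\times2^\kappa$,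 which has size $2^\kappa$. As $(2^\kappa)^\nu=2^{\kappa\cdot\nu}=2^\nu$, we get $2^\nu\le2^\kappa$, and equality holds since $\nu\ge\kappa$. Finally $\nu<2^\nu=2^\kappa$. The last sentence follows for $\mu=\kappa^+$ from $\kappa^+\le(\kappa^+)^{<\kappa}$ and $I^\kappa_{cl}\subseteq\mathbf\Sigma^1_1$. $\square$

So the inclusion fails under GCH, and a positive answer needs a model where $2^\kappa$ is large. We build one by forcing.

## 3. The theorems

**Theorem A.** Let $\kappa=\kappa^{<\kappa}$ be uncountable, and let $\kappa<\theta\le\lambda$ be cardinals with $\lambda^\nu=\lambda$ for all cardinals $0<\nu<\theta$. There is a ${<}\kappa$-closed partial order $P$ with the $\kappa^+$-c.c. such that in every $P$-generic extension $V[G]$: $\kappa=\kappa^{<\kappa}$, $2^\kappa=\lambda$, and for every cardinal $\mu$ with $\mu^{<\kappa}<\theta$, every subset of ${}^\kappa\kappa$ that is a continuous image of a closed subset of ${}^\kappa\mu$ lies in $I^\kappa_{cl}$. In particular $\mathbf\Sigma^1_1=I^\kappa_{cl}$ there.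

**Theorem B.** In the extension of Theorem A there is a closed subset of ${}^\kappa\kappa$ which, for every $\mu$ with $\mu^{<\kappa}<\theta$, is not a continuous image of ${}^\kappa\mu$. So if $(\kappa^+)^{<\kappa}<\theta$, then $C^{\kappa,\kappa^+}\subsetneq I^\kappa_{cl}=\mathbf\Sigma^1_1$.

**Theorem C.** Let $\kappa=\kappa^{<\kappa}$ be uncountable and $\mu\ge2$ a cardinal.

1. (ZFC) If $C^{\kappa,\mu}\subseteq\mathbf\Sigma^1_1$, then $2^{(\mu^{<\kappa})}=2^\kappa$; in particular $\mu^{<\kappa}<2^\kappa$. So $C^{\kappa,\kappa^+}\subseteq I^\kappa_{cl}$ implies $2^{\kappa^+}=2^\kappa$.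
2. Conversely, if $2^{(\mu^{<\kappa})}=2^\kappa$, there is a ${<}\kappa$-closed $\kappa^+$-c.c. forcing that does not change the value of $2^\kappa$ and forces $C^{\kappa,\mu}\subseteq I^\kappa_{cl}$ (and $\mathbf\Sigma^1_1=I^\kappa_{cl}$).
3. If $\lambda=\lambda^{<\lambda}>\kappa$, then in the extension of Theorem A for $\theta=\lambda$: for every cardinal $\mu\ge2$, $C^{\kappa,\mu}\subseteq I^\kappa_{cl}$ if and only if $\mu^{<\kappa}<2^\kappa$.

Part 1 of Theorem C is Proposition 4.

**Theorem A answers the question.** In $L$ take $\kappa=\omega_1$ and $\theta=\lambda=\omega_3$. By GCH, $\kappa^{<\kappa}=\kappa$, $\lambda^\nu=\lambda$ for $0<\nu\le\omega_2$, and $(\kappa^+)^{<\kappa}=\omega_2^{\omega}=\omega_2<\theta$. A ${<}\kappa$-closed order with the $\kappa^+$-c.c. preserves cardinals and adds no ${<}\kappa$-sequences, so $\kappa^+$ and $(\kappa^+)^{<\kappa}$ are the same in $L[G]$. As ${}^\kappa(\kappa^+)$ is a closed subset of itself, $C^{\kappa,\kappa^+}\subseteq I^\kappa_{cl}=\mathbf\Sigma^1_1$ in $L[G]$, where $2^\kappa=\omega_3$.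

One can also start from an arbitrary $V$ and $\kappa=\kappa^{<\kappa}>\omega$. First force with $\mathrm{Add}(\kappa^+,1)$. It adds no $\kappa$-sequences, and by density every subset of $\kappa$ appears as a block of length $\kappa$ of the generic function $\kappa^+\to2$, so $2^\kappa=\kappa^+$ afterwards. Then force with $\mathrm{Add}(\kappa^{++},1)$ of that model. In the same way this yields $2^{\kappa^+}=\kappa^{++}$, and it adds no $\kappa^+$-sequences, so $2^\kappa=\kappa^+$ remains. Now $\theta=\lambda=\kappa^{++}$ satisfies the hypotheses, because $(\kappa^{++})^{\kappa^+}=\kappa^{++}\cdot2^{\kappa^+}=\kappa^{++}$, and $(\kappa^+)^{<\kappa}\le(2^\kappa)^{\kappa}=\kappa^+<\theta$.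

## 4. A generic closed set for one ground-model set

We first make a single set $A\in V$ of points of $V$ a one-to-one projection of a closed set. The mechanism of the whole proof is visible here.

**Nodes.** Let $S$ be the set of pairs $s=(u,v)$ with $u,v\in{}^\delta\kappa$ and $0<\delta<\kappa$; put $\mathrm{lh}(s)=\delta$. Then $|S|=\kappa$. Write $s\sqsubseteq s'$ if $u\subseteq u'$ and $v\subseteq v'$, and $s\perp s'$ if neither $s\sqsubseteq s'$ nor $s'\sqsubseteq s$. Two initial segments of one node are comparable, so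

* if $s\perp s'$, $s\sqsubseteq s_1$ and $s'\sqsubseteq s'_1$, then $s_1\perp s_1'$.

For $z=(x,c)\in{}^\kappa\kappa\times{}^\kappa\kappa$ put $z{\restriction}\delta=(x{\restriction}\delta,c{\restriction}\delta)$. For $D\subseteq S$ let
$$C(D)=\{z\in{}^\kappa\kappa\times{}^\kappa\kappa:\ z{\restriction}\delta\notin D\text{ for all }0<\delta<\kappa\}.$$
This is closed. We identify ${}^\kappa\kappa\times{}^\kappa\kappa$ with ${}^\kappa\kappa$ by the homeomorphism induced by a bijection $\kappa\times\kappa\to\kappa$. *Examples:* $C(\emptyset)$ is everything and $C(S)=\emptyset$. If $D$ is the set of $(u,v)\in S$ with $v$ not constantly $0$, then $C(D)={}^\kappa\kappa\times\{\bar 0\}$, which projects injectively onto ${}^\kappa\kappa$.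

**Two facts about ${<}\kappa$-closed orders.** A partial order is *${<}\kappa$-closed* if every decreasing sequence of length $<\kappa$ has a lower bound. If $G$ is generic for such an order, then:

* **(F1)** $V[G]$ has no new sequences of length $<\kappa$ of elements of $V$. So ${}^{<\kappa}\mu$ and $S$ are unchanged, and $\kappa$ stays a regular cardinal with $\kappa=\kappa^{<\kappa}$. If the order also has the $\kappa^+$-c.c., then all cardinals and cofinalities are preserved.
* **(F2)** Fewer than $\kappa$ elements of $G$ have a common lower bound in $G$. The family $\langle g_i:i<\delta\rangle$ lies in $V$ by (F1). Starting from any $p$, extend below $g_0,g_1,\dots$ in turn, with lower bounds at limits, as long as compatibility allows. So the conditions that are below all $g_i$ or incompatible with some $g_i$ are dense, and a member of $G$ cannot be incompatible with $g_i$.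

**Proposition 5.** Let $A\subseteq{}^\kappa\kappa$. There is a ${<}\kappa$-closed order $Q_A$ with the $\kappa^+$-c.c. such that in every $Q_A$-generic extension there is a set $D\subseteq S$ for which $(x,c)\mapsto x$ is an injection of $C(D)$ onto $A$. So $A\in I^\kappa_{cl}$ there.

A condition decides a few nodes as *dead* (they go into $D$) or *alive* (they never will), and it promises an initial segment of a branch of $C(D)$ over a few $x\in A$. Precisely, let $Q_A$ be the set of pairs $p=(d_p,b_p)$ such that $d_p$ is a function from a subset of $S$ of size $<\kappa$ to $\{0,1\}$ ($0$: alive, $1$: dead); $b_p$ is a function with $\mathrm{dom}(b_p)\in[A]^{<\kappa}$; and for $x\in\mathrm{dom}(b_p)$, $b_p(x)=(u,v)\in S$ with $u\subseteq x$, every $b_p(x){\restriction}\delta$ with $0<\delta\le\mathrm{lh}(b_p(x))$ is alive in $d_p$, and $b_p(x)\not\sqsubseteq s$ for every $s$ dead in $d_p$. Let $p\le q$ iff $d_q\subseteq d_p$, $\mathrm{dom}(b_q)\subseteq\mathrm{dom}(b_p)$ and $b_q(x)\sqsubseteq b_p(x)$ for $x\in\mathrm{dom}(b_q)$.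

**Step 1: closure.** Let $\langle p_j:j<\delta\rangle$ be decreasing, $\delta<\kappa$ a limit. Let $b^*(x)=\bigcup_jb_{p_j}(x)$ and $d^*=\bigcup_jd_{p_j}\cup\{(b^*(x),0):x\in\mathrm{dom}(b^*)\}$. If $s$ is dead in some $d_{p_j}$, it is dead in $d_{p_j}$ for a larger $j$ with $x\in\mathrm{dom}(b_{p_j})$. There $b_{p_j}(x)\not\sqsubseteq s$, so $b^*(x)\not\sqsubseteq s$; in particular $s\ne b^*(x)$. Hence $d^*$ is a function, and no dead node extends $b^*(x)$. Proper initial segments of $b^*(x)$ are alive by the $p_j$, and $b^*(x)$ is alive by definition. So $(d^*,b^*)$ is a condition.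

**Step 2: chain condition.** Given $\kappa^+$ conditions, $\kappa^{<\kappa}=\kappa$ and the $\Delta$-system lemma give two of them, $p,q$, with $d_p=d_q$ and with $b_p,b_q$ equal on $\mathrm{dom}(b_p)\cap\mathrm{dom}(b_q)$. Then $(d_p,b_p\cup b_q)$ is a common extension.

**Step 3: branches grow.** Let $x\in A$ and $p\in Q_A$. Let $t=(u,v)=b_p(x)$ if $x\in\mathrm{dom}(b_p)$, and $t=(\emptyset,\emptyset)$ otherwise. Choose $\varepsilon<\kappa$ such that no node in $\mathrm{dom}(d_p)$ of length $>\mathrm{lh}(t)$ has second coordinate with value $\varepsilon$ at $\mathrm{lh}(t)$, and let $t^*=(u^\frown x(\mathrm{lh}(t)),v^\frown\varepsilon)$. No node decided by $d_p$ extends $t^*$. So we may put $b(x)=t^*$ and declare $t^*$ alive. Iterating, with Step 1 at limits, the promised segment over $x$ gets any length $<\kappa$. Thus for generic $G$, $b_x=\bigcup\{b_p(x):p\in G,x\in\mathrm{dom}(b_p)\}$ is of the form $(x,c_x)$ with $c_x\in{}^\kappa\kappa$. With $D=\{s:\exists p\in G\ d_p(s)=1\}$ we have $b_x\in C(D)$, as all $b_x{\restriction}\delta$ are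 alive in some condition in $G$.

**Step 4: there are no other branches.** Note first that if $s$ is undecided in $d_p$ and $s\perp b_p(x)$ for all $x\in\mathrm{dom}(b_p)$, then "$s$ is dead" may be added to $p$. Suppose $p$ forces that $\sigma\in C(\dot D)$ and $\sigma\ne\dot b_x$ for all $x\in A$. Let $p_0=p$. Given $p_n$, work in an extension by a generic $G'\ni p_n$. For each of the fewer than $\kappa$ many $x\in\mathrm{dom}(b_{p_n})$, $\sigma$ and $b_x$ differ below some ordinal $<\kappa$. By regularity there is one $\delta<\kappa$ with $\sigma{\restriction}\delta\ne b_x{\restriction}\delta$ for all these $x$, with $\delta$ also larger than $\mathrm{lh}(s_{n-1})$ (if $n>0$) and than the lengths of all nodes in $\mathrm{dom}(d_{p_n})$. Put $s_n=\sigma{\restriction}\delta$. By (F2) pick $p_{n+1}\le p_n$ in $G'$ forcing $\sigma{\restriction}\delta=s_n$, with $\mathrm{lh}(b_{p_{n+1}}(x))\ge\delta$ for $x\in\mathrm{dom}(b_{p_n})$. Then $b_{p_{n+1}}(x){\restriction}\delta\neq s_n$, so $s_n\perp b_{p_{n+1}}(x)$ for these $x$. Let $p_\omega$ be the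 lower bound from Step 1 and $s=\bigcup_ns_n$; since $\kappa>\omega$, $s\in S$. Every $x\in\mathrm{dom}(b_{p_\omega})$ is in some $\mathrm{dom}(b_{p_n})$, so $s\perp b_{p_\omega}(x)$. And $s$ is undecided in $d_{p_\omega}$: it is longer than all nodes decided by some $p_n$, and differs from the added nodes $b_{p_\omega}(x)$. So some $r\le p_\omega$ makes $s$ dead, while $r\Vdash\sigma{\restriction}\mathrm{lh}(s)=s$. This contradicts $\sigma\in C(\dot D)$.

So $C(D)=\{(x,c_x):x\in A\}$, which proves Proposition 5. $\square$

Uncountability of $\kappa$ was used in Step 4, for the lower bound of an $\omega$-sequence. Some such use is unavoidable in a proof of $\mathbf\Sigma^1_1=I^\kappa_{cl}$. For $\kappa=\omega$ the Lusin–Souslin theorem says that injective continuous images of closed subsets of ${}^\omega\omega$ are Borel, while there are non-Borel continuous images.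

## 5. New points and dead limits

The sets of interest are $\mathrm p[R]$ as computed in the *final* model. The first thing to try is to iterate Proposition 5, taking care of one set at each stage. It breaks at two points.

**New points.** The generic $D$ is never in $V$. Given $E\subseteq S$ in $V$ and $p\in Q_A$, choose $\varepsilon$ different from the values at $0$ of the second coordinates of all nodes in $\mathrm{dom}(d_p)\cup\mathrm{ran}(b_p)$. The node $s=(\langle0\rangle,\langle\varepsilon\rangle)$ is undecided and $\perp$ all $b_p(x)$. Make it dead if $s\notin E$ and alive if $s\in E$; then $D\ne E$ is forced. As $|S|=\kappa$, ${}^\kappa\kappa$ has new elements in $V[G]$. So for $A=({}^\kappa\kappa)^V=(\mathrm p[H_\kappa])^V$, the closed set $C(D)$ still projects exactly onto $A$, while $\mathrm p[H_\kappa]$ has become larger than $A$. We must therefore go on adding branches to the same closed set at later stages.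

**Dead limits.** Suppose we want to add to $C(D)$ a branch over a new point $x\in V[G]$. The obvious order over $V[G]$ consists of the nodes $s=(u,v)$ with $u\subseteq x$ and $s{\restriction}\delta\notin D$ for $0<\delta\le\mathrm{lh}(s)$, ordered by extension. It is not closed under $\omega$-sequences. Indeed $u:=x{\restriction}\omega$ is in $V$ by (F1). Given $p\in Q_A$, choose $\varepsilon$ as in the previous paragraph, and let $v:\omega\to\kappa$ have $v(0)=\varepsilon$ and value $0$ elsewhere. The nodes $t=(u,v)$ and $t{\restriction}n$, $0<n<\omega$, are undecided in $d_p$ and $\perp$ all $b_p(x')$. So we may declare all $t{\restriction}n$ alive and $t$ dead. By density such a $t$ exists for the generic $D$. The nodes $t{\restriction}n$ form a descending sequence in the proposed order, and any lower bound would have the dead node $t$ as an initial segment. So closure cannot be proved one stage at a time.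

**The way around.** The limits in Step 1 above were harmless because one and the same condition held both the decisions $d$ and the promises $b$, and the lower bound declared the limits of its promises alive. So we define *one* order in $V$ whose conditions carry, as actual nodes, the decisions for all trees $\xi<\lambda$ and the promised branch segments for all indices $\eta<\lambda$. The index $\eta$ works for a point $x_\eta$ given by a name, and for a tree with earlier index $\tau(\eta)<\eta$. Closure is proved for the whole order in $V$. Two things then need care.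

* *Injectivity.* Different names may denote the same point. So the index $\eta$ may add a branch only if $x_\eta$ is not yet covered, which the generic filter up to $\eta$ decides.
* *Coherence.* A condition below $p{\restriction}\eta$ with support in $\eta$ does not see the promise $b_p(\eta)$ and may kill nodes above it. The repair is the fresh ordinal $\varepsilon$ of Step 3: we lengthen the promised node into a direction in which nothing has been decided.

## 6. One order for all sets

Fix $\kappa,\theta,\lambda$ as in Theorem A. By König, $\lambda^\nu=\lambda$ gives $\mathrm{cf}(\lambda)>\nu$ for all $\nu<\theta$, so $\mathrm{cf}(\lambda)\ge\theta>\kappa$. Let $M$ be the set of cardinals $\mu\ge\kappa$ with $\mu^{<\kappa}<\theta$. So $\kappa\in M$, and $|H_\mu|=\mu^{<\kappa}<\theta$ for $\mu\in M$.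

A *nice $P$-name* for a subset of $Y$ is a name $\bigcup_{y\in Y}\{\check y\}\times A_y$ with antichains $A_y\subseteq P$. Every subset of $Y$ in a $P$-generic extension has one.

By recursion on $\alpha\le\lambda$ we define orders $P_\alpha$. Along with them we define, for $\xi<\lambda$, a cardinal $\mu_\xi\in M$, a nice $P_\xi$-name $\dot R_\xi$ for a subset of $H_{\mu_\xi}$, a nice $P_\xi$-name $\dot x_\xi$ for a subset of $\kappa\times\kappa$ and, if $\xi\ge1$, an ordinal $\tau(\xi)<\xi$. Suppose the objects with index $<\alpha$ are defined. Then $P_\alpha$ is the set of pairs $p=(d_p,b_p)$ such that: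

* **(P1)** $d_p$ is a function, $\mathrm{dom}(d_p)\in[\alpha]^{<\kappa}$, and each $d_p(\xi)$ is a function from a subset of $S$ of size $<\kappa$ to $\{0,1\}$. Nodes with value $0$ are *alive at $\xi$*, nodes with value $1$ *dead at $\xi$*.
* **(P2)** $b_p$ is a function, $\mathrm{dom}(b_p)\in[\alpha\setminus\{0\}]^{<\kappa}$, $b_p(\eta)\in S$.
* **(P3)** If $\eta\in\mathrm{dom}(b_p)$, then $\tau(\eta)\in\mathrm{dom}(d_p)$ and $b_p(\eta){\restriction}\delta$ is alive in $d_p(\tau(\eta))$ for all $0<\delta\le\mathrm{lh}(b_p(\eta))$.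
* **(P4)** If $\eta\in\mathrm{dom}(b_p)$ and $s$ is dead in $d_p(\tau(\eta))$, then $b_p(\eta)\not\sqsubseteq s$.
* **(P5)** If $\eta\in\mathrm{dom}(b_p)$ and $b_p(\eta)=(u,v)$, then $p{\restriction}\eta:=(d_p{\restriction}\eta,b_p{\restriction}\eta)\in P_\eta$ and $p{\restriction}\eta\Vdash_{P_\eta}\varphi_\eta\wedge\check u\subseteq\dot x_\eta$.

Here, with $\xi=\tau(\eta)$ and $\mathrm{Act}(G)=\bigcup\{\mathrm{dom}(b_p):p\in G\}$ (the *active* indices), $\varphi_\eta$ is the statement

> $\dot x_\eta\in{}^\kappa\kappa$, $\dot x_\eta\in\mathrm p[\dot R_\xi]$, and $\dot x_\zeta\ne\dot x_\eta$ for all $\zeta\in\mathrm{Act}(\dot G_\eta)$ with $\tau(\zeta)=\xi$,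

where $\dot G_\eta$ names the $P_\eta$-generic filter. Let $p\le q$ iff $\mathrm{dom}(d_q)\subseteq\mathrm{dom}(d_p)$, $d_q(\xi)\subseteq d_p(\xi)$ for $\xi\in\mathrm{dom}(d_q)$, $\mathrm{dom}(b_q)\subseteq\mathrm{dom}(b_p)$, and $b_q(\eta)\sqsubseteq b_p(\eta)$ for $\eta\in\mathrm{dom}(b_q)$.

*The first stages by hand.* $P_0$ has the single element $(\emptyset,\emptyset)$. In $P_1$ we have $b_p=\emptyset$, so a condition is just a partial function $d_p(0)$ from $S$ to $2$ of size $<\kappa$ (or nothing). In $P_2$ the index $1$ can appear in $\mathrm{dom}(b_p)$, with $\tau(1)=0$. Then $d_p(0)$ must force $\dot x_1\in\mathrm p[\dot R_0]$ and $u\subseteq\dot x_1$, the initial segments of $b_p(1)$ must be alive at $0$, and nothing above it is dead at $0$. A condition $q\in P_1$ below $p{\restriction}1$ may declare a node above $b_p(1)$ dead at $0$. Then the pair $(d_q,b_p)$ violates (P4). Lemma 9 below has to deal with this.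

*Immediate remarks.* $P_\alpha\subseteq P_\beta$ for $\alpha\le\beta$. Since $\tau(\eta)<\eta$, we have $p{\restriction}\alpha\in P_\alpha$ for $p\in P_\beta$. Hence elements of $P_\alpha$ compatible in $P_\beta$ are compatible in $P_\alpha$ (restrict a common extension). So nice $P_\alpha$-names are nice $P_\beta$-names, and they are evaluated by $G\cap P_\alpha$.

**Bookkeeping.** Purpose: every relevant set $R$ is some $R_\xi$, and every point is offered to every tree later on. We have $|P_\alpha|\le\lambda^{<\kappa}=\lambda$. By the $\kappa^+$-c.c. (Lemma 8, whose proof for $P_\alpha$ uses only the definition of $P_\alpha$), there are at most $\lambda^{\kappa\cdot|Y|}=\lambda$ nice $P_\alpha$-names for subsets of $Y$ if $0<|Y|<\theta$. Also $|M|\le\lambda$. When $P_\alpha$ is defined, fix enumerations, with repetitions, $\langle(\mu^\alpha_i,\dot R^\alpha_i):i<\lambda\rangle$ of all $(\mu,\dot R)$ with $\mu\in M$ and $\dot R$ a nice $P_\alpha$-name for a subset of $H_\mu$, and $\langle\dot x^\alpha_i:i<\lambda\rangle$ of all nice $P_\alpha$-names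 for subsets of $\kappa\times\kappa$. Fix $\pi:\lambda\to\lambda^3$ all of whose fibers have size $\lambda$, hence are unbounded in $\lambda$. If $\pi(\xi)=(\alpha,i,\zeta)$, let $\alpha'=\alpha$ if $\alpha\le\xi$ and $\alpha'=0$ otherwise. Put $(\mu_\xi,\dot R_\xi)=(\mu^{\alpha'}_i,\dot R^{\alpha'}_i)$, $\dot x_\xi=\dot x_i^{\alpha'}$ and, for $\xi\ge1$, $\tau(\xi)=\zeta$ if $\zeta<\xi$, $\tau(\xi)=0$ otherwise. As fibers are unbounded, for all $\alpha<\lambda$:

* **(B1)** every $(\mu,\dot R)$ as above for $P_\alpha$ equals $(\mu_\xi,\dot R_\xi)$ for some $\xi<\lambda$;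
* **(B2)** for every $\xi<\lambda$ and every nice $P_\alpha$-name $\dot x$ for a subset of $\kappa\times\kappa$ there is $\eta<\lambda$, $\eta>\max(\xi,\alpha)$, with $\tau(\eta)=\xi$ and $\dot x_\eta=\dot x$.

Let $P=P_\lambda$.

## 7. Closure, chain condition, complete suborders

**A criterion for being a condition.** Only (P5) involves forcing; the next lemma reduces it to inheritance. Call $r=(d_r,b_r)$ an *$\alpha$-precondition* if it satisfies (P1)–(P4). Restrictions of preconditions are preconditions, and "$r$ extends $q$" is defined like $\le$.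

**Lemma 6.** Let $r$ be an $\alpha$-precondition. Suppose for every $\eta\in\mathrm{dom}(b_r)$ there is a nonempty $Q_\eta\subseteq P_\eta$ such that $r{\restriction}\eta$ extends each $q\in Q_\eta$, each $q\in Q_\eta$ forces $\varphi_\eta$, and the first coordinate of $b_r(\eta)$ is a union of sequences each of which is forced by some $q\in Q_\eta$ to be $\subseteq\dot x_\eta$. Then $r\in P_\alpha$.

*Proof.* We show $r{\restriction}\eta\in P_\eta$ by induction on $\eta\le\alpha$. Let $\eta'\in\mathrm{dom}(b_r)\cap\eta$. By induction $r{\restriction}\eta'\in P_{\eta'}$. It is below every $q\in Q_{\eta'}$, so it forces $\varphi_{\eta'}$ and that the first coordinate of $b_r(\eta')$ is $\subseteq\dot x_{\eta'}$. So (P5) holds at $\eta'$. $\square$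

**The four ways to build conditions.**

**Lemma 7.** (a) Every decreasing sequence $\langle p_j:j<\delta\rangle$ in $P_\alpha$, $\delta<\kappa$ a limit, has a lower bound $p^*$ (the *canonical* one) with $\mathrm{dom}(b_{p^*})=\bigcup_j\mathrm{dom}(b_{p_j})$, $b_{p^*}(\eta)=\bigcup_jb_{p_j}(\eta)$, $\mathrm{dom}(d_{p^*})=\bigcup_j\mathrm{dom}(d_{p_j})$, and
$$d_{p^*}(\xi)=\bigcup_jd_{p_j}(\xi)\cup\{(b_{p^*}(\eta),0):\eta\in\mathrm{dom}(b_{p^*}),\ \tau(\eta)=\xi\}.$$
(b) If $p\in P_\alpha$, $\xi<\alpha$ and $s\in S$ is not decided by $d_p(\xi)$ (read $d_p(\xi)=\emptyset$ if undefined), then adding "$s$ alive at $\xi$" to $p$ gives a condition.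

(c) If moreover $s\perp b_p(\eta)$ for all $\eta\in\mathrm{dom}(b_p)$ with $\tau(\eta)=\xi$, then adding "$s$ dead at $\xi$" gives a condition.

(d) Let $r\in P_\alpha$, $1\le\eta<\alpha$, $\xi=\tau(\eta)$, $i<\kappa$, and $t=(u,v)\in S\cup\{(\emptyset,\emptyset)\}$ with all $t{\restriction}\delta$, $0<\delta\le\mathrm{lh}(t)$, alive in $d_r(\xi)$. Suppose $\eta\notin\mathrm{dom}(b_r)$ or $b_r(\eta)=t$, and $r{\restriction}\eta\Vdash\varphi_\eta\wedge u^\frown i\subseteq\dot x_\eta$. Then there are $\varepsilon<\kappa$ and $r^*\le r$ in $P_\alpha$ with $b_{r^*}(\eta)=(u^\frown i,v^\frown\varepsilon)$.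

*Proof.* (a) All sizes are $<\kappa$ by regularity. Let $\eta\in\mathrm{dom}(b_{p^*})$, $\xi=\tau(\eta)$, $b=b_{p^*}(\eta)\in S$. Let $s$ be dead in some $d_{p_j}(\xi)$; increasing $j$, we may assume $\eta\in\mathrm{dom}(b_{p_j})$. By (P4) for $p_j$, $b_{p_j}(\eta)\not\sqsubseteq s$, hence $b\not\sqsubseteq s$, and in particular $b\neq s$. So $d_{p^*}(\xi)$ is a function and (P4) holds, because the dead nodes of $d_{p^*}(\xi)$ are those of the $d_{p_j}(\xi)$. Proper initial segments of $b$ are initial segments of some $b_{p_j}(\eta)$, hence alive by (P3) for $p_j$ (or they equal $b$, if the sequence of the $b_{p_j}(\eta)$ is eventually constant, and are alive anyway); $b$ is alive by definition. So $p^*$ is a precondition. Apply Lemma 6 with $Q_\eta=\{p_j{\restriction}\eta:\eta\in\mathrm{dom}(b_{p_j})\}$.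

(b), (c) A new alive node affects neither (P3) nor (P4). A new dead node $s$ does not affect (P3), since it was undecided, and (P4) holds as $s\perp b_p(\eta)$. Apply Lemma 6 with $Q_\eta=\{p{\restriction}\eta\}$.

(d) Choose $\varepsilon<\kappa$ such that no node in $\mathrm{dom}(d_r(\xi))$ of length $>\mathrm{lh}(t)$ has second coordinate with value $\varepsilon$ at $\mathrm{lh}(t)$; this excludes fewer than $\kappa$ values. Let $t^*=(u^\frown i,v^\frown\varepsilon)$. No node decided by $d_r(\xi)$ is $\sqsupseteq t^*$. Set $b(\eta)=t^*$ and mark $t^*$ alive at $\xi$. At $\eta$, (P3) holds by hypothesis for proper initial segments and by definition for $t^*$, and (P4) holds as no dead node is above $t^*$. At other indices (P3), (P4) are unaffected. Apply Lemma 6 with $Q_{\eta'}=\{r{\restriction}\eta'\}$ for all $\eta'$ in the domain, including $\eta'=\eta$, where $r{\restriction}\eta$ forces what is needed by hypothesis. $\square$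

So every $P_\alpha$ is ${<}\kappa$-closed.

**Lemma 8.** Every $P_\alpha$ has the $\kappa^+$-c.c.

*Proof.* Let $a_p=\mathrm{dom}(d_p)\cup\mathrm{dom}(b_p)$, a set of size $<\kappa$. Given $\kappa^+$ conditions, the $\Delta$-system lemma (using $\kappa^{<\kappa}=\kappa$) gives $\kappa^+$ of them whose sets $a_p$ form a $\Delta$-system with a root $\rho$. There are only $\kappa^{<\kappa}=\kappa$ possibilities for $(d_p{\restriction}\rho,b_p{\restriction}\rho)$. So there are two of them, $p,q$, with $a_p\cap a_q=\rho$, $d_p{\restriction}\rho=d_q{\restriction}\rho$, $b_p{\restriction}\rho=b_q{\restriction}\rho$. Let $r=(d_p\cup d_q,b_p\cup b_q)$. If $\eta\in\mathrm{dom}(b_p)$, then $\tau(\eta)\in\mathrm{dom}(d_p)$ by (P3). If also $\tau(\eta)\in\mathrm{dom}(d_q)$, then $\tau(\eta)\in\rho$, where $d_p$ and $d_q$ agree. So in all cases $d_r(\tau(\eta))=d_p(\tau(\eta))$, and (P3), (P4) at $\eta$ are inherited from $p$. The same holds for $q$. So $r$ is a precondition, and Lemma 6 with $Q_\eta=\{p{\restriction}\eta\}$ for $\eta\in\mathrm{dom}(b_p)$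 and $Q_\eta=\{q{\restriction}\eta\}$ for the other $\eta$ gives $r\in P_\alpha$. $\square$

**Coherence.** The next lemma allows us to work with $G\cap P_\eta$, and it is where promises have to escape from dead nodes.

**Lemma 9.** If $\alpha\le\beta\le\lambda$, $p\in P_\beta$, $q\in P_\alpha$ and $q\le p{\restriction}\alpha$, then $p,q$ are compatible in $P_\beta$. Hence $P_\alpha$ is a complete suborder of $P_\beta$.

*Proof.* By induction on $\beta$; the case $\beta=\alpha$ is trivial.

*Successor case $\beta=\beta'+1>\alpha$.* By induction there is $r'\in P_{\beta'}$ with $r'\le p{\restriction}\beta'$ and $r'\le q$. If $\beta'\notin\mathrm{dom}(b_p)$, add $d_p(\beta')$ (if defined) to $r'$. This affects nothing else, as $\tau(\eta)<\beta'$ for all $\eta\in\mathrm{dom}(b_{r'})$. So we get a condition below $p$ and $q$. Let $\beta'\in\mathrm{dom}(b_p)$ and $t=b_p(\beta')=(u,v)$. As $r'\le p{\restriction}\beta'$, $r'\Vdash\varphi_{\beta'}\wedge u\subseteq\dot x_{\beta'}$; in particular $\dot x_{\beta'}\in{}^\kappa\kappa$ is forced. So there are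 $r''\le r'$ in $P_{\beta'}$ and $i$ with $r''\Vdash u^\frown i\subseteq\dot x_{\beta'}$. Let $r^+\in P_\beta$ be $r''$ together with $d_p(\beta')$ (if defined). The nodes $t{\restriction}\delta$, $0<\delta\le\mathrm{lh}(t)$, are alive in $d_{r''}(\tau(\beta'))$, since $\tau(\beta')<\beta'$ and $r''\le p{\restriction}\beta'$. Lemma 7(d), applied to $r^+,\beta',t,i$, gives $r^*\le r^+$ with $b_{r^*}(\beta')\sqsupseteq t$. It is below $p$ and $q$.

*Limit case, $\mathrm{cf}(\beta)\ge\kappa$.* The support of $p$ has size $<\kappa$, so $p\in P_{\beta'}$ for some $\alpha\le\beta'<\beta$; use induction.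

*Limit case, $\mathrm{cf}(\beta)<\kappa$, $\alpha<\beta$.* Fix a continuous increasing cofinal sequence $\langle\beta_i:i<\mathrm{cf}(\beta)\rangle$ in $\beta$ with $\beta_0=\alpha$. Construct decreasing $r_i\in P_{\beta_i}$ with $r_0=q$ and $r_i\le p{\restriction}\beta_i$. At successors, $r_i\le(p{\restriction}\beta_{i+1}){\restriction}\beta_i$, and the induction hypothesis for $\beta_i\le\beta_{i+1}$ gives $r_{i+1}$ below $r_i$ and $p{\restriction}\beta_{i+1}$. At limits $i$, the canonical lower bound of $\langle r_j:j<i\rangle$ is in $P_{\beta_i}$ and is below all $p{\restriction}\beta_j$, $j<i$, hence below $p{\restriction}\beta_i$. The canonical lower bound of all $r_i$ is below $p$ and $q$.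

For the last sentence: incompatible elements of $P_\alpha$ stay incompatible in $P_\beta$, and every $q\le p{\restriction}\alpha$ in $P_\alpha$ is compatible with $p$. $\square$

## 8. Reading the generic filter

Let $G$ be $P$-generic over $V$ and $G_\eta=G\cap P_\eta$. By Lemma 9, $G_\eta$ is $P_\eta$-generic. By (F1) and Lemmas 7 and 8, cardinals and cofinalities are preserved and there are no new ${<}\kappa$-sequences of elements of $V$. So $S$, $H_\mu$, $M$, $\kappa=\kappa^{<\kappa}$ and the values $\mu^{<\kappa}$ are unchanged. If $p\in G$, then $p\le p{\restriction}\eta\in G_\eta$; hence $\mathrm{Act}(G_\eta)=\mathrm{Act}(G)\cap\eta$. Put $x_\zeta=\dot x_\zeta^G$ and $R_\xi=\dot R_\xi^G$.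

**Small sets appear at bounded stages.**

**Lemma 10.** Let $Y\in V$ with $0<|Y|<\theta$, and let $Z\in V[G]$, $Z\subseteq Y$. Then $Z$ has a nice $P_\alpha$-name for some $\alpha<\lambda$.

*Proof.* A nice $P$-name for $Z$ involves at most $|Y|\cdot\kappa<\theta$ conditions. The union of their supports has size $<\theta\le\mathrm{cf}(\lambda)$, so it is contained in some $\alpha<\lambda$. Thus all these conditions are in $P_\alpha$, and antichains of $P$ contained in $P_\alpha$ are antichains of $P_\alpha$. $\square$

**Which indices are active, and what they add.**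

**Lemma 11.** (a) For $1\le\zeta<\lambda$: $\zeta\in\mathrm{Act}(G)$ iff $\varphi_\zeta$ holds in $V[G_\zeta]$.

(b) For $\zeta\in\mathrm{Act}(G)$, $b_\zeta:=\bigcup\{b_p(\zeta):p\in G,\ \zeta\in\mathrm{dom}(b_p)\}$ is an element $(x_\zeta,c_\zeta)$ of ${}^\kappa\kappa\times{}^\kappa\kappa$.

(c) $2^\kappa=\lambda$ in $V[G]$.

For (c) and from now on, let $D_\xi=\{s\in S:\exists p\in G\ d_p(\xi)(s)=1\}$ and $C_\xi=C(D_\xi)$ in $V[G]$.

*Proof.* (a) If $\zeta\in\mathrm{dom}(b_p)$ and $p\in G$, then $p{\restriction}\zeta\in G_\zeta$ forces $\varphi_\zeta$ by (P5). Conversely, let $q\in G_\zeta$ force $\varphi_\zeta$. We show that the conditions with $\zeta$ in the domain of $b$ are dense below $q$ in $P$. Let $p\le q$ with $\zeta\notin\mathrm{dom}(b_p)$. Then $p{\restriction}\zeta\le q$ forces $\dot x_\zeta\in{}^\kappa\kappa$, so there are $q'\le p{\restriction}\zeta$ in $P_\zeta$ and $i$ with $q'\Vdash\dot x_\zeta(0)=i$. Choose $r\le p,q'$ by Lemma 9. If $\zeta\notin\mathrm{dom}(b_r)$, apply Lemma 7(d) to $r$ with $t=(\emptyset,\emptyset)$ and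 $i$.

(b) The nodes $b_p(\zeta)$, $p\in G$, are pairwise comparable. For the length, let $\zeta\in\mathrm{dom}(b_p)$. Choose $q'\le p{\restriction}\zeta$ in $P_\zeta$ deciding $\dot x_\zeta(\mathrm{lh}(b_p(\zeta)))=i$, and $r\le p,q'$ by Lemma 9. If $b_r(\zeta)\ne b_p(\zeta)$, it is longer. If $b_r(\zeta)=b_p(\zeta)=(u,v)$, then $r{\restriction}\zeta\Vdash\varphi_\zeta\wedge u^\frown i\subseteq\dot x_\zeta$, and Lemma 7(d) with $t=b_r(\zeta)$ gives an extension where $b(\zeta)$ is longer. Iterating, with canonical lower bounds at limits, we reach any length $<\kappa$. So by density $b_\zeta$ has length $\kappa$. Its first coordinate is $x_\zeta$ by (P5).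

(c) "$\le$": there are at most $\lambda^\kappa=\lambda$ nice $P$-names for subsets of $\kappa$. "$\ge$": let $\xi\ne\xi'$ and $p\in P$. Choose $\varepsilon$ different from all values at $0$ of second coordinates of nodes in $\mathrm{dom}(d_p(\xi))\cup\mathrm{dom}(d_p(\xi'))\cup\mathrm{ran}(b_p)$. The node $s=(\langle0\rangle,\langle\varepsilon\rangle)$ is undecided at $\xi$ and $\xi'$, and $\perp$ all $b_p(\eta)$. By Lemma 7(b),(c) we may make $s$ dead at $\xi$ and alive at $\xi'$. So the sets $D_\xi\subseteq S$, $\xi<\lambda$, are distinct, and $|S|=\kappa$. $\square$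

## 9. No unintended branches

**Lemma 12.** In $V[G]$, $C_\xi=\{b_\zeta:\zeta\in\mathrm{Act}(G),\ \tau(\zeta)=\xi\}$ for every $\xi<\lambda$.

For example, if $\dot R_\xi$ is a name for $\emptyset$, then no index $\zeta$ with $\tau(\zeta)=\xi$ is active, and the lemma says $C_\xi=\emptyset$: every branch of $V[G]$ passes through a dead node.

*Proof.* "$\supseteq$": by (P3) every $b_\zeta{\restriction}\delta$, $0<\delta<\kappa$, is alive at $\xi=\tau(\zeta)$ in some condition in $G$, so it is dead in none and is not in $D_\xi$.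

"$\subseteq$": suppose some $p$ forces that $\sigma\in C(\dot D_\xi)$ and $\sigma\ne\dot b_\zeta$ for all $\zeta\in\mathrm{Act}(\dot G)$ with $\tau(\zeta)=\xi$. As in Proposition 5 we separate $\sigma$ from the promised branches $\omega$ many times and then kill the limit. Let $p_0=p$. Given $p_n$ (and $s_{n-1}$ if $n>0$), let $a_n=\{\zeta\in\mathrm{dom}(b_{p_n}):\tau(\zeta)=\xi\}$. We find $p_{n+1}\le p_n$ and $s_n\in S$ with

1. $p_{n+1}\Vdash\sigma{\restriction}\mathrm{lh}(s_n)=s_n$;
2. $\mathrm{lh}(s_n)$ exceeds $\mathrm{lh}(s_{n-1})$ and the lengths of all nodes in $\mathrm{dom}(d_{p_n}(\xi))$;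
3. $s_n\perp b_{p_{n+1}}(\zeta)$ for all $\zeta\in a_n$.

Let $G'\ni p_n$ be generic. For $\zeta\in a_n$ we have $\zeta\in\mathrm{Act}(G')$, so $\sigma{\restriction}\delta_\zeta\ne b_\zeta{\restriction}\delta_\zeta$ for some $\delta_\zeta<\kappa$. As $|a_n|<\kappa$ and $\kappa$ is regular, there is $\delta<\kappa$ above all $\delta_\zeta$ that satisfies the bounds in 2. Let $s_n=\sigma{\restriction}\delta\in S$. By (F2) and Lemma 11(b), some $p_{n+1}\le p_n$ in $G'$ forces $\sigma{\restriction}\delta=s_n$ and has $\mathrm{lh}(b_{p_{n+1}}(\zeta))\ge\delta$ for all $\zeta\in a_n$. For these $\zeta$, $b_{p_{n+1}}(\zeta){\restriction}\delta=b_\zeta{\restriction}\delta\ne s_n$, and $\mathrm{lh}(s_n)=\delta$, which gives 3.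

Let $p_\omega$ be the canonical lower bound of $\langle p_n:n<\omega\rangle$; it exists since $\kappa>\omega$. By 1 and 2, $s_0\sqsubseteq s_1\sqsubseteq\cdots$. Let $s=\bigcup_ns_n\in S$. Then $p_\omega\Vdash\sigma{\restriction}\mathrm{lh}(s)=s$. If $\zeta\in\mathrm{dom}(b_{p_\omega})$ and $\tau(\zeta)=\xi$, then $\zeta\in a_n$ for some $n$, so $s\perp b_{p_\omega}(\zeta)$ by 3. The node $s$ is not decided by $d_{p_\omega}(\xi)$: by 2 it is longer than every node decided by some $d_{p_n}(\xi)$, and it differs from the nodes $b_{p_\omega}(\zeta)$, $\tau(\zeta)=\xi$, added in the canonical lower bound. By Lemma 7(c) there is $r\le p_\omega$ in which $s$ is dead at $\xi$. Then $r\Vdash\sigma{\restriction}\mathrm{lh}(s)\in\dot D_\xi$, contradicting $p\Vdash\sigma\in C(\dot D_\xi)$. $\square$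

## 10. The projections, and the proof of Theorem A

**Lemma 13.** In $V[G]$, for every $\xi<\lambda$, the projection $(x,c)\mapsto x$ is a continuous injection of the closed set $C_\xi$ onto $\mathrm p[R_\xi]$. So $\mathrm p[R_\xi]\in I^\kappa_{cl}$.

*Proof.* By Lemma 12 the elements of $C_\xi$ are the $b_\zeta=(x_\zeta,c_\zeta)$ with $\zeta\in\mathrm{Act}(G)$, $\tau(\zeta)=\xi$.

*Injective.* Let $\zeta<\zeta'$ be two such indices. Then $\zeta\in\mathrm{Act}(G_{\zeta'})$, and $\varphi_{\zeta'}$ holds in $V[G_{\zeta'}]$ by Lemma 11(a). So $x_\zeta\ne x_{\zeta'}$.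

*Range $\subseteq\mathrm p[R_\xi]$.* By $\varphi_\zeta$, $x_\zeta\in\mathrm p[R_\xi]$ in $V[G_\zeta]$. A witness $y$ there is a witness in $V[G]$.

*Range $\supseteq\mathrm p[R_\xi]$.* Let $x\in\mathrm p[R_\xi]$ in $V[G]$, witnessed by $y\in{}^\kappa\mu_\xi$. By Lemma 10 for $Y=\kappa\times\kappa$ and $Y=\kappa\times\mu_\xi$ (of size $\mu_\xi<\theta$) there is $\alpha<\lambda$ with $x,y\in V[G_\alpha]$ such that $x$ has a nice $P_\alpha$-name $\dot x$. By (B2) choose $\eta>\max(\xi,\alpha)$ with $\tau(\eta)=\xi$ and $\dot x_\eta=\dot x$. In $V[G_\eta]$ we have $x\in{}^\kappa\kappa\cap\mathrm p[R_\xi]$. If $\varphi_\eta$ holds there, then $\eta\in\mathrm{Act}(G)$ by Lemma 11(a), and $x=x_\eta$ is in the range. Otherwise the last clause of $\varphi_\eta$ fails, so $x=x_\zeta$ for some $\zeta\in\mathrm{Act}(G_\eta)$ with $\tau(\zeta)=\xi$, and again $x$ is in the range. $\square$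

**Proof of Theorem A.** $P$ is ${<}\kappa$-closed with the $\kappa^+$-c.c. by Lemmas 7 and 8. In $V[G]$, $\kappa=\kappa^{<\kappa}$, and $2^\kappa=\lambda$ by Lemma 11(c). In $V[G]$ let $A\subseteq{}^\kappa\kappa$ be a continuous image of a closed subset of ${}^\kappa\mu$, $\mu^{<\kappa}<\theta$. If $\mu<\kappa$, a closed subset of ${}^\kappa\mu$ is a closed subset of ${}^\kappa\kappa$ with the same topology, so we may replace $\mu$ by $\kappa$. Thus let $\mu\in M$. By Lemma 3, $A=\mathrm p[R]$ with $R\subseteq H_\mu$. Since $|H_\mu|<\theta$, Lemma 10 gives a nice $P_\alpha$-name for $R$ with $\alpha<\lambda$, and by (B1) $\mu=\mu_\xi$ and $R=R_\xi$ for some $\xi$. By Lemma 13, $A\in I^\kappa_{cl}$. Taking $\mu=\kappa$ gives $\mathbf\Sigma^1_1=I^\kappa_{cl}$. $\blacksquare$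

## 11. A closed set that is not a continuous image of ${}^\kappa\mu$

**Proof of Theorem B.** The set will be one of the $C_\xi$. The plan: a continuous surjection $f:{}^\kappa\mu\to C_\xi$ is coded at a bounded stage $\eta$, while $C_\xi$ has a branch $b_\zeta$ with $\zeta\ge\eta$ that stage $\eta$ cannot see. We follow $b_\zeta$ for $\omega$ steps and then, inside $P_\eta$, kill the limit node. The code for $f$ still sends some $z\in{}^\kappa\mu$ through it.

*Choice of $\xi$.* By (B1) there is $\xi$ with $\mu_\xi=\kappa$ and $R_\xi=H_\kappa$, so $\mathrm p[R_\xi]={}^\kappa\kappa$, and $|C_\xi|=2^\kappa=\lambda$ by Lemma 13. By Lemma 12 the set of $\zeta\in\mathrm{Act}(G)$ with $\tau(\zeta)=\xi$ has size $\lambda$, so it is unbounded in $\lambda$.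

*Small $\mu$.* ${}^\kappa0=\emptyset$ has no image $C_\xi\neq\emptyset$. If $1\le\mu<\kappa$, then applying a retraction $\kappa\to\mu$ coordinatewise shows that ${}^\kappa\mu$ is a continuous image of ${}^\kappa\kappa$. So it is enough to treat $\mu\in M$.

*Coding $f$.* Let $\mu\in M$ and suppose $f:{}^\kappa\mu\to C_\xi$ is a continuous surjection in $V[G]$. Write $N_t=\{z\in{}^\kappa\kappa\times{}^\kappa\kappa:z{\restriction}\mathrm{lh}(t)=t\}$ for $t\in S$ and let
$$F=\{(s,t)\in{}^{<\kappa}\mu\times S:\ f[N_s]\subseteq N_t\}.$$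
As $|{}^{<\kappa}\mu\times S|<\theta$, Lemma 10 gives $\eta$ with $\xi<\eta<\lambda$ and a $P_\eta$-name $\dot F$ for $F$. Choose $\zeta\ge\eta$ in $\mathrm{Act}(G)$ with $\tau(\zeta)=\xi$, and $y$ with $f(y)=b_\zeta$. Let $\dot y$ be a name for $y$. There is $p\in G$ with $\zeta\in\mathrm{dom}(b_p)$ forcing:

* (i) if $(s,t),(s',t')\in\dot F$ and $s,s'$ are comparable, then $t,t'$ are comparable; if $(s,t)\in\dot F$ and $s\subseteq s'\in{}^{<\kappa}\mu$, then $(s',t)\in\dot F$;
* (ii) for all $z\in{}^\kappa\mu$ there is $b\in C(\dot D_\xi)$ such that $\forall\,0<\delta<\kappa\ \exists\varepsilon<\kappa\ (z{\restriction}\varepsilon,b{\restriction}\delta)\in\dot F$;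
* (iii) $\dot y\in{}^\kappa\mu$ and $\forall\,0<\delta<\kappa\ \exists\varepsilon<\kappa\ (\dot y{\restriction}\varepsilon,\dot b_\zeta{\restriction}\delta)\in\dot F$.

Indeed these hold in $V[G]$. In (i), if say $s\subseteq s'$, then $f[N_{s'}]$ is nonempty and contained in $N_t\cap N_{t'}$; the second half is clear. For (ii) take $b=f(z)$ and use continuity; (iii) is the same with $f(y)=b_\zeta$.

*Following $b_\zeta$ for $\omega$ steps.* Let $p_0=p$. Given $p_n$, let $a_n=\{\zeta'\in\mathrm{dom}(b_{p_n}):\tau(\zeta')=\xi,\ \zeta'\ne\zeta\}$. Work in an extension by a generic $G'\ni p_n$. Here $\zeta$ and all $\zeta'\in a_n$ are active, so by the injectivity part of Lemma 13 the branches $b_{\zeta'}$, $\zeta'\in a_n$, differ from $b_\zeta$. Hence there is $\delta_n<\kappa$ greater than $\mathrm{lh}(b_{p_n}(\zeta))$ and than all lengths of nodes in $\mathrm{dom}(d_{p_n}(\xi))$, with $b_{\zeta'}{\restriction}\delta_n\ne b_\zeta{\restriction}\delta_n$ for all $\zeta'\in a_n$. Let $t_n=b_\zeta{\restriction}\delta_n$. By (iii) and the second half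 of (i) choose $\varepsilon_n$, larger than $\varepsilon_{n-1}$ if $n>0$, with $(\dot y^{G'}{\restriction}\varepsilon_n,t_n)\in\dot F^{G'}$, and let $s_n=\dot y^{G'}{\restriction}\varepsilon_n$. By (F2) choose $p_{n+1}\le p_n$ in $G'$ forcing $\dot y{\restriction}\varepsilon_n=s_n$ and $(s_n,t_n)\in\dot F$, with $\mathrm{lh}(b_{p_{n+1}}(\zeta'))\ge\delta_n$ for $\zeta'\in a_n\cup\{\zeta\}$. Then:

* $t_n\sqsubseteq b_{p_{n+1}}(\zeta)\sqsubseteq t_{n+1}$. The first part holds as both are initial segments of $b_\zeta$ in $V[G']$. The second holds as, in the next step, $t_{n+1}$ is an initial segment of a branch extending $b_{p_{n+1}}(\zeta)$, of length $\delta_{n+1}>\mathrm{lh}(b_{p_{n+1}}(\zeta))$.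
* $s_n\subseteq s_{n+1}$, as $p_{n+2}\le p_{n+1}$ decides both as initial segments of $\dot y$.
* $t_n\perp b_{p_{n+1}}(\zeta')$ for $\zeta'\in a_n$, as $b_{p_{n+1}}(\zeta'){\restriction}\delta_n\ne t_n$ and $\mathrm{lh}(t_n)=\delta_n$.

Let $t=\bigcup_nt_n\in S$.

*Killing $t$ below stage $\eta$.* Let $p^\flat\in P_\eta$ be the canonical lower bound of $\langle p_n{\restriction}\eta:n<\omega\rangle$. Every $\zeta'\in\mathrm{dom}(b_{p^\flat})$ with $\tau(\zeta')=\xi$ is $<\eta\le\zeta$, so $\zeta'\neq\zeta$ and $\zeta'$ lies in some $a_n$; hence $t\perp b_{p^\flat}(\zeta')$. Also $t$ is longer than all nodes decided by any $d_{p_n}(\xi)$. So $t$ is undecided in $d_{p^\flat}(\xi)$, and by Lemma 7(c) in $P_\eta$ (recall $\xi<\eta$) there is $p'\le p^\flat$ in $P_\eta$ in which $t$ is dead at $\xi$.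

*The code survives.* We have $p_{n+1}{\restriction}\eta\Vdash_{P_\eta}(s_n,t_n)\in\dot F$. Otherwise some $q\le p_{n+1}{\restriction}\eta$ in $P_\eta$ forces the negation. But $q$ is compatible with $p_{n+1}$ by Lemma 9, and a generic filter containing a common extension gives a contradiction, because $\dot F$ is a $P_\eta$-name. So $p'\Vdash(s_n,t_n)\in\dot F$ for all $n$.

*Contradiction.* As $p'\le p{\restriction}\eta$, Lemma 9 gives a common extension $r$ of $p'$ and $p$. (We do not ask for compatibility with the other $p_n$.) Let $G''\ni r$ be generic, and let $z\in{}^\kappa\mu$ extend $\bigcup_ns_n\in{}^{<\kappa}\mu$. Take $b\in C(D_\xi)$ as in (ii). For each $n$ and $\delta$, $(s_n,t_n)\in F$ and $(z{\restriction}\varepsilon,b{\restriction}\delta)\in F$ for some $\varepsilon$, with $s_n$ and $z{\restriction}\varepsilon$ comparable. By (i), $t_n$ and $b{\restriction}\delta$ are comparable. For $\delta=\mathrm{lh}(t)$ this gives $t_n\sqsubseteq b{\restriction}\delta$ for all $n$, so $b{\restriction}\mathrm{lh}(t)=t$. But $t\in D_\xi$, contradicting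 $b\in C(D_\xi)$.

So $C_\xi$ is not a continuous image of ${}^\kappa\mu$ for any $\mu$ with $\mu^{<\kappa}<\theta$. It is closed, hence in $I^\kappa_{cl}$ by the identity map. If $(\kappa^+)^{<\kappa}<\theta$, then $C^{\kappa,\kappa^+}\subseteq I^\kappa_{cl}=\mathbf\Sigma^1_1$ by Theorem A, and $C_\xi\notin C^{\kappa,\kappa^+}$. $\blacksquare$

## 12. The exact range of $\mu$

**Proof of Theorem C.** (1) This is Proposition 4.

(2) Let $\nu=\mu^{<\kappa}\ge\kappa$, $\lambda=2^\kappa=2^\nu$ and $\theta=\nu^+$. Then $\kappa<\theta\le\lambda$, as $\nu<2^\nu$. For $0<\nu'\le\nu$, $\lambda^{\nu'}=2^{\nu\cdot\nu'}=2^\nu=\lambda$. So Theorem A applies. Its forcing gives $2^\kappa=\lambda$, the old value. Since $\mu^{<\kappa}=\nu<\theta$ still holds in $V[G]$ and ${}^\kappa\mu$ is closed in itself, $C^{\kappa,\mu}\subseteq I^\kappa_{cl}$ and $\mathbf\Sigma^1_1=I^\kappa_{cl}$ in $V[G]$.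

(3) If $\lambda=\lambda^{<\lambda}>\kappa$, then $\lambda^\nu=\lambda$ for $0<\nu<\lambda$, so Theorem A applies with $\theta=\lambda$, and $2^\kappa=\lambda=\theta$ in $V[G]$. If $\mu^{<\kappa}<2^\kappa=\theta$, Theorem A gives $C^{\kappa,\mu}\subseteq I^\kappa_{cl}$. Conversely, if $C^{\kappa,\mu}\subseteq I^\kappa_{cl}\subseteq\mathbf\Sigma^1_1$ in $V[G]$, then part (1), applied in $V[G]$, gives $\mu^{<\kappa}<2^\kappa$. $\blacksquare$
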